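\title{Finite generation of the ring of automorphic forms on the stack of $G$-zips}


\begin{abstract}
To a connected reductive group $G$ over $\mathbb{F}_p$ and a cocharacter $\mu$ of $G_{\overline{\mathbb{F}}_p}$ one attaches the stack of $G$-zips and the ring $R_{\mathsf{zip}}$ of sections of its automorphic vector bundles $\mathcal{V}_I(\lambda)$. We prove that $R_{\mathsf{zip}}$ is finitely generated for every pair $(G,\mu)$. The ring $R_{\mathsf{zip}}$ is the ring of invariants of a unipotent group acting on the coordinate ring of $G$. We take these invariants in two steps, first under the unipotent radical of a parabolic subgroup of $G\times G$ and then under a maximal unipotent subgroup of a Levi subgroup embedded by Frobenius, and show that both steps preserve finite generation. We also determine the Krull dimension of $R_{\mathsf{zip}}$ and prove that it is normal, and factorial when the Picard group of $G$ vanishes.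
\end{abstract}

\section{The ring $R_{\mathsf{zip}}$ and the results}\label{sec:intro}

\subsection*{The stack of $G$-zips}
Let $p$ be a prime, $k=\overline{\mathbb{F}}_p$, and let $G$ be a connected reductive group over $\mathbb{F}_p$. We write $G$ also for $G_k$. Algebraic groups over $k$ are reduced and are identified with their groups of $k$-points, $R_uH$ is the unipotent radical of $H$, and character groups are written additively. The $p$-power Frobenius $\varphi\colon G\to G$ raises matrix entries to the $p$-th power in any embedding $G\subset\mathrm{GL}_n$ defined over $\mathbb{F}_p$. It is a bijective homomorphism of algebraic groups over $k$, and the Frobenius twist of a closed subgroup $H$ is $H^{(p)}=\varphi(H)$.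

Let $\mu\colon\mathbb{G}_{\mathrm m,k}\to G$ be a cocharacter. After replacing $\mu$ by a $G(k)$-conjugate, fix a Borel pair $(B,T)$ defined over $\mathbb{F}_p$ such that $\mu$ factors through $T$. Let $P_+$ (resp.\ $P_-$) be the parabolic subgroup whose Lie algebra is the sum of the nonnegative (resp.\ nonpositive) weight spaces of $\mathrm{Ad}\circ\mu$, and let $L=\mathrm{Cent}_G(\mu)\supset T$ be their common Levi subgroup. The zip datum of $(G,\mu)$ consists of $G$ and
\[
P=P_-,\qquad Q=(P_+)^{(p)},\qquad L,\qquad M=L^{(p)} .
\]
We assume $B\subset P$, which can be arranged by the choice of $B$, and put $B_L=B\cap L$ and $U_L=R_uB_L$. The Levi decompositions $P=L\ltimes R_uP$ and $Q=M\ltimes R_uQ$ give homomorphisms $P\to L$, $x\mapsto\bar x$, and $Q\to M$, $y\mapsto \bar y$. The group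
\[
E=\{(x,y)\in P\times Q:\ \varphi(\bar x)=\bar y\}
\]
acts on $G$ by $(x,y)\cdot g=xgy^{-1}$, and the stack of $G$-zips of Pink, Wedhorn and Ziegler is the quotient stack
\[
\mathcal X=G\text{-}\mathtt{Zip}^\mu=[E\backslash G].
\]

An algebraic representation $\rho\colon P\to\mathrm{GL}(V)$ becomes a representation of $E$ through the first projection $E\to P$, and so defines a vector bundle $\mathcal V(\rho)$ on $\mathcal X$. The group $E$ is smooth, because $(x,v)\mapsto(x,\varphi(\bar x)v)$ is an isomorphism of schemes $P\times R_uQ\to E$. Hence the sections of $\mathcal V(\rho)$ are the equivariant morphisms of varieties: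
\begin{equation}\label{eq:sections}
H^0(\mathcal X,\mathcal V(\rho))=\{f\colon G\to V\ :\ f(xgy^{-1})=\rho(x)f(g)\text{ for all }(x,y)\in E,\ g\in G\}.
\end{equation}
This formula is all that we use about stacks.

Extend $\lambda\in X^*(T)$ to $B$ trivially on $R_uB$. The induced representation $V_I(\lambda)=\mathrm{ind}_B^P(\lambda)$ is
\[
V_I(\lambda)=\{h\in k[P]\ :\ h(xb)=\lambda(b)^{-1}h(x)\text{ for all }x\in P,\ b\in B\},
\]
with $P$ acting by left translation, $(x_0h)(x)=h(x_0^{-1}x)$. It is the space of sections of a line bundle on the projective variety $P/B$, so it is finite-dimensional. (Another sign convention only reindexes the grading below.) Let $\mathcal V_I(\lambda)$ be the associated bundle. Multiplication of functions gives $P$-equivariant maps $V_I(\lambda)\otimes V_I(\lambda')\to V_I(\lambda+\lambda')$, which make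
\[
R_{\mathsf{zip}}=\bigoplus_{\lambda\in X^*(T)}H^0(\mathcal X,\mathcal V_I(\lambda))
\]
an $X^*(T)$-graded $k$-algebra, the \emph{ring of automorphic forms} on $G\text{-}\mathtt{Zip}^\mu$.

\subsection*{The question}
The conjecture posed in \cite{Kos} is that $R_{\mathsf{zip}}$ is a finitely generated $k$-algebra for every pair $(G,\mu)$. The following cases are recorded there: $G=\mathrm{Sp}_4$ with $\mu$ of Siegel type, where $L\simeq\mathrm{GL}_2$ and $R_{\mathsf{zip}}$ is a polynomial algebra in three variables; the extremal cases $P=G$ and $P=B$; and $G_k\simeq\mathrm{GL}_{3,k}$ with any $\mu$.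

A first look at the geometry makes the conjecture plausible and shows why it needs a proof. The group $E$ has finitely many orbits on $G$ \cite{PWZ}, so one orbit $E\cdot g_0$ is dense. An equivariant map $f$ as in \eqref{eq:sections} with $f(g_0)=0$ vanishes on this orbit, hence everywhere. So evaluation at $g_0$ is an injective homomorphism of graded algebras
\[
R_{\mathsf{zip}}\longrightarrow\bigoplus_\lambda V_I(\lambda)=k[P]^{R_uB}\cong k[L]^{U_L},
\]
with invariants taken for right translation. The target is finitely generated (Lemma~\ref{lem:C} below), and the graded pieces of $R_{\mathsf{zip}}$ are finite-dimensional. But a graded subalgebra of a finitely generated algebra need not be finitely generated, as $k[x,xy,xy^2,\dots]\subset k[x,y]$ shows. Which vectors of $V_I(\lambda)$ lie in the image depends on whether the maps they define on the dense orbit extend to all of $G$, and this condition has to be controlled for all $\lambda$ at once.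

\subsection*{Results}
\begin{theorem}\label{thm:main}
The $k$-algebra $R_{\mathsf{zip}}$ is finitely generated for every pair $(G,\mu)$.
\end{theorem}

Theorem~\ref{thm:main} is deduced from a statement of invariant theory. For a linear algebraic group $H$, an \emph{$H$-algebra} is a commutative $k$-algebra on which $H$ acts by $k$-algebra automorphisms and rationally: every element lies in a finite-dimensional $H$-stable subspace on which $H$ acts through an algebraic representation. It is not assumed to be reduced. A \emph{maximal unipotent subgroup} of a connected group is the unipotent radical of a Borel subgroup.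

\begin{theorem}\label{thm:A}
Let $k$ be any algebraically closed field. Let $\mathcal G$ be a connected reductive group over $k$, let $\mathcal P=\Lambda\ltimes R_u\mathcal P$ be a parabolic subgroup with Levi subgroup $\Lambda$, let $\theta\colon H\to\Lambda$ be any homomorphism from a connected reductive group $H$, and let $U_H\subset H$ be a maximal unipotent subgroup. For every finitely generated $\mathcal G$-algebra $A$, the algebra $(A^{R_u\mathcal P})^{\theta(U_H)}$ is finitely generated.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $(G,\mu)$ be as in Theorem~\ref{thm:main}.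
\begin{enumerate}
\item[(1)] For every finite-dimensional algebraic representation $(V,\rho)$ of $P$, the sum $\bigoplus_\lambda H^0(\mathcal X,\mathcal V(\rho)\otimes\mathcal V_I(\lambda))$ is a finitely generated $R_{\mathsf{zip}}$-module.
\item[(2)] $R_{\mathsf{zip}}$ is a normal domain of Krull dimension $\dim B_L$. So it needs at least $\dim B_L$ generators; this bound is attained for $\mathrm{Sp}_4$ with $\mu$ of Siegel type, where $\dim B_L=3$.
\item[(3)] If $\mathrm{Pic}(G_k)=0$, then $R_{\mathsf{zip}}$ is a unique factorization domain.
\item[(4)] The set $\{\lambda: H^0(\mathcal X,\mathcal V_I(\lambda))\neq0\}$ is a finitely generated monoid. For every finitely generated submonoid $\Gamma\subset X^*(T)$, the algebra $\bigoplus_{\lambda\in\Gamma}H^0(\mathcal X,\mathcal V_I(\lambda))$ is finitely generated.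
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} identifies $R_{\mathsf{zip}}$ with $k[G]^{U_E}$ for a unipotent subgroup $U_E\subset E$, and Section~\ref{sec:examples} computes this ring by hand in small cases. Sections~\ref{sec:down} and~\ref{sec:up} show that an algebra $R$ with an action of a connected reductive group is finitely generated if and only if its invariants under a maximal unipotent subgroup are. The lemmas of these two sections are essentially due to Had\v{z}iev and Grosshans (see \cite{Gro83,Gro92}); we give full proofs. Theorems~\ref{thm:A} and~\ref{thm:main} follow in Section~\ref{sec:proof}, and Theorem~\ref{thm:compl} in Section~\ref{sec:compl}.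

\section{From sections on the stack to functions on $G$}\label{sec:reduction}

A section of $\mathcal V_I(\lambda)$ is a function on $G$ with values in a space of functions on $P$. We trade it for a scalar function on $G$ that transforms under a smaller group; this is Frobenius reciprocity for the pair $B\subset P$.

We first describe the groups involved. As a Borel subgroup of $P$, the group $B$ contains the connected solvable normal subgroup $R_uP$. Hence $B=B_L\ltimes R_uP$, the group $B_L=T\ltimes U_L$ is a Borel subgroup of $L$, and $R_uB=U_L\ltimes R_uP$. Put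
\[
E_B=\{(x,y)\in E: x\in B\},\qquad U_E=\{(x,y)\in E: x\in R_uB\}.
\]
The map $\sigma\colon P\to E$, $\sigma(x)=(x,\varphi(\bar x))$, is a homomorphism and a section of the first projection $E\to P$, whose kernel is $1\times R_uQ$. So every element of $E$ has the form $\sigma(x_0)(1,v)$ with $x_0\in P$ and $v\in R_uQ$, and $1\times R_uQ$ is normal in $E$. The homomorphism $E_B\to B\to T$ has kernel $U_E$ and section $\sigma|_T$, so $E_B=U_E\rtimes\sigma(T)$. Let $\theta\colon L\to L\times M$, $\theta(x)=(x,\varphi(x))$, be the restriction of $\sigma$ to $L$. If $(x,y)\in U_E$, then $u=\bar x$ lies in $U_L$ and $(x,y)=(xu^{-1},y\varphi(u)^{-1})\,\theta(u)$ with $xu^{-1}\in R_uP$ and $y\varphi(u)^{-1}\in R_uQ$. Therefore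
\begin{equation}\label{eq:UE}
U_E=(R_uP\times R_uQ)\rtimes\theta(U_L),
\end{equation}
and $U_E\cong R_uP\times R_uQ\times U_L$ as varieties. Each of the three factors is a product of root subgroups, so $U_E$ is an affine space; it is a connected unipotent group.

Let $G\times G$ act on $k[G]$ by $((a,b)F)(g)=F(a^{-1}gb)$. For a finite-dimensional $B$-module $W$ put
\[
\mathcal M(W)=\{F\colon G\to W\ :\ F(e\cdot g)=xF(g)\text{ for all }e=(x,y)\in U_E,\ g\in G\},
\]
the maps $F$ being morphisms. For the trivial module, $\mathcal M(k)=k[G]^{U_E}$, and each $\mathcal M(W)$ is a module over $k[G]^{U_E}$ by pointwise multiplication.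

\begin{proposition}\label{prop:reduction}
Let $(V,\rho)$ be a finite-dimensional representation of $P$. For $\lambda\in X^*(T)$ let $\mathcal M(V)_\lambda$ be the space of morphisms $F\colon G\to V$ with
\begin{equation}\label{eq:F}
F(e\cdot g)=\lambda(x)\rho(x)F(g)\qquad\text{for all }e=(x,y)\in E_B,\ g\in G .
\end{equation}
Then $\mathcal M(V)=\bigoplus_\lambda\mathcal M(V)_\lambda$, and there are isomorphisms $H^0(\mathcal X,\mathcal V(\rho)\otimes\mathcal V_I(\lambda))\cong\mathcal M(V)_\lambda$. For trivial $\rho$ they add up to an isomorphism of algebras $R_{\mathsf{zip}}\cong k[G]^{U_E}$, and in general to an isomorphism of modules over this algebra.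
\end{proposition}

\begin{proof}
View $V\otimes V_I(\lambda)\subset V\otimes k[P]$ as the space of morphisms $h\colon P\to V$ with $h(xb)=\lambda(b)^{-1}h(x)$ for $b\in B$. The action of $P$ is $(x_0h)(x)=\rho(x_0)h(x_0^{-1}x)$. In particular
\[
(bh)(1)=\lambda(b)\rho(b)h(1)\quad(b\in B),\qquad h(x)=\rho(x)\bigl[(x^{-1}h)(1)\bigr]\quad(x\in P).
\]
Let $f\colon G\to V\otimes V_I(\lambda)$ be a section as in \eqref{eq:sections} and put $F(g)=f(g)(1)$. The first formula gives \eqref{eq:F}. The second gives
\begin{equation}\label{eq:inverse}
f(g)(x)=\rho(x)F(\sigma(x)^{-1}\cdot g),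
\end{equation}
because $x^{-1}f(g)=f(\sigma(x)^{-1}\cdot g)$. So $f\mapsto F$ is injective.

Conversely, let $F$ satisfy \eqref{eq:F} and define $f$ by \eqref{eq:inverse}; this is an element of $V\otimes k[P]\otimes k[G]$ with $f(g)(1)=F(g)$. For $b\in B$, apply \eqref{eq:F} to $\sigma(b)^{-1}\in E_B$:
\[
f(g)(xb)=\rho(x)\rho(b)F(\sigma(b)^{-1}\sigma(x)^{-1}\cdot g)=\lambda(b)^{-1}f(g)(x).
\]
So $f(g)\in V\otimes V_I(\lambda)$ for each $g$. If a linear form on $V\otimes k[P]$ kills $V\otimes V_I(\lambda)$, then applying it to $f$ gives a regular function on $G$ that vanishes at every point, hence zero. So $f\in V\otimes V_I(\lambda)\otimes k[G]$ is a morphism $G\to V\otimes V_I(\lambda)$. For equivariance, let $e=\sigma(x_0)(1,v)\in E$. By normality of $1\times R_uQ$,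
\[
\sigma(x)^{-1}e=\sigma(x_0^{-1}x)^{-1}(1,v)=(1,v')\,\sigma(x_0^{-1}x)^{-1}\qquad\text{with }v'\in R_uQ ,
\]
and $F((1,v')\cdot g')=F(g')$ by \eqref{eq:F}. Hence
\[
f(e\cdot g)(x)=\rho(x_0)\rho(x_0^{-1}x)F(\sigma(x_0^{-1}x)^{-1}\cdot g)=\rho(x_0)f(g)(x_0^{-1}x)=(x_0f(g))(x),
\]
and $f$ is a section.

The torus $T$ acts rationally on $V\otimes k[G]$ by $(t*F)(g)=\rho(t)F(\sigma(t)^{-1}\cdot g)$. It preserves $\mathcal M(V)$: for $e=(x,y)\in U_E$ the element $e'=\sigma(t)^{-1}e\sigma(t)$ lies in $U_E$ and has first component $t^{-1}xt$, so
\[
(t*F)(e\cdot g)=\rho(t)F(e'\sigma(t)^{-1}\cdot g)=\rho(x)(t*F)(g).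
\]
Since $E_B=U_E\,\sigma(T)$ and $\lambda$ is trivial on $R_uB$, condition \eqref{eq:F} says exactly that $F\in\mathcal M(V)$ and $t*F=\lambda(t)^{-1}F$ for all $t\in T$. A rational module over a torus is the direct sum of its weight spaces, so $\mathcal M(V)=\bigoplus_\lambda\mathcal M(V)_\lambda$. Finally, the ring and module structures on sections come from multiplying functions on $P$, and evaluation at $1\in P$ is multiplicative.
\end{proof}

This is the reason for summing over \emph{all} $\lambda$: the torus disappears, and only the unipotent group $U_E$ remains.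

\section{Small cases}\label{sec:examples}

In this section $G$ is a matrix group, $T$ is its diagonal torus, and $\mu$ is defined over $\mathbb{F}_p$, so $Q=P_+$ and $M=L$. By \eqref{eq:F}, a function $F\in k[G]^{U_E}$ has degree $\lambda$ if $F(tg\varphi(t)^{-1})=\lambda(t)F(g)$ for $t\in T$.

\begin{example}\label{ex:SL2}
Let $G=\mathrm{SL}_2$ and $\mu(s)=\mathrm{diag}(s,s^{-1})$. Then $P=B$ is the lower triangular group, $Q$ is the upper triangular group, $U_L=1$ and $U_E=R_uP\times R_uQ$. The upper left entry $a$ of $g$ is invariant, and every $g$ with $a\ne0$ lies in the orbit of $\mathrm{diag}(a,a^{-1})$. So an invariant $F$ has the form $a^{-n}q(a)$ with $q$ a polynomial and $n\geq 0$ minimal. If $n>0$, then $q(0)\neq0$, and evaluating $a^nF=q(a)$ at a matrix with $a=0$ gives a contradiction. Thus $R_{\mathsf{zip}}=k[a]$, where $a$ has degree $\mathrm{diag}(s,s^{-1})\mapsto s^{1-p}$.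
\end{example}

Here Frobenius affects only the grading. Both factors of \eqref{eq:UE} are nontrivial in the next case, which shows the two steps of the general proof.

\begin{example}\label{ex:GL3}
Let $G=\mathrm{GL}_3$ and $\mu(s)=\mathrm{diag}(s,s,1)$. Then $L=\mathrm{GL}_2\times\mathrm{GL}_1$, the groups $P$ and $Q$ are block lower and block upper triangular, and we take for $B$ the lower triangular group. Write
\[
g=\begin{pmatrix}A&\beta\\ \gamma&\delta\end{pmatrix},\qquad A=\begin{pmatrix}a&b\\c&d\end{pmatrix},\qquad D=\det A,\qquad \Delta=\det g .
\]

\emph{First step: $k[G]^{R_uP\times R_uQ}=k[a,b,c,d,\Delta^{\pm1}]$.} The group $R_uP$ adds combinations of the first two rows to the third, and $R_uQ$ does the same with columns, so $A$ and $\Delta$ are invariant. For $D\neq0$,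
\[
g=\begin{pmatrix}1&0\\ \gamma A^{-1}&1\end{pmatrix}\begin{pmatrix}A&0\\0&\Delta/D\end{pmatrix}\begin{pmatrix}1&A^{-1}\beta\\0&1\end{pmatrix},
\]
so an invariant $F$ equals $D^{-n}q(a,b,c,d,\Delta^{\pm1})$ with $n\ge0$ minimal. Suppose $n>0$. Then $q=D^nF$ vanishes at $(A,\Delta)$ for every $g$ with $D=0$. The matrix of the transposition $(2\,3)$ has $A=\mathrm{diag}(1,0)$; multiplying it on both sides by elements of $L$, we obtain every pair $(A,\Delta)$ with $A$ of rank one and $\Delta\ne0$. These pairs are dense in $\{D=0\}\times\mathbb{G}_{\mathrm m}$ and $D$ is irreducible, so $D$ divides $q$, contradicting minimality. The result is a finitely generated algebra on which the reductive group $L\times M$ still acts, with $A\mapsto xAy^{-1}$ for $x,y\in\mathrm{GL}_2$.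

\emph{Second step: $R_{\mathsf{zip}}=k[b,D,z,\Delta^{\pm1}]$ with $z=d^p+b^{p-1}a$.} Let $u_s=\left(\begin{smallmatrix}1&0\\s&1\end{smallmatrix}\right)$. The group $\theta(U_L)$ fixes $\Delta$ and acts by $A\mapsto u_sAu_{s^p}^{-1}$, under which
\[
b\mapsto b,\qquad D\mapsto D,\qquad d\mapsto d+sb,\qquad a\mapsto a-s^pb .
\]
Then $z\mapsto d^p+s^pb^p+b^{p-1}a-s^pb^p=z$. Let $F\in k[a,b,c,d]$ be invariant. On $b\neq0$ we have $c=(ad-D)/b$, so $F=\Phi(a,b,d,D)$ with $\Phi$ polynomial in $a,b^{\pm1},d,D$. The choice $s=-d/b$ sends $d$ to $0$ and $a$ to $a+d^pb^{1-p}=b^{1-p}z$, so $F=\Phi(b^{1-p}z,b,0,D)$. Write $F=b^{-n}q(b,D,z)$ with $n\geq0$ minimal. If $n>0$, then $q(0,\cdot,\cdot)\neq0$, while setting $b=0$ in $b^nF=q(b,D,z)$ gives $q(0,ad,d^p)=0$. This is impossible, since the monomials $(ad)^id^{pj}$ are distinct. The same substitution shows that $b,D,z$ are algebraically independent. Since $g_{ij}\mapsto t_it_j^{-p}g_{ij}$ under $\sigma(T)$, the degrees of $b,D,z,\Delta$ in $X^*(T)=\mathbb Z^3$ are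
\[
(1,-p,0),\qquad(1-p,1-p,0),\qquad(0,p-p^2,0),\qquad(1-p,1-p,1-p).
\]
The dimension is $4=\dim B_L$. Under the larger group $U_L\times U_L^{(p)}$, which acts by $d\mapsto d+sb$ and $a\mapsto a-s'b$ with independent $s,s'$, the function $z$ is not invariant; it appears because $s'$ is tied to $s$.
\end{example}

\begin{example}\label{ex:Sp4}
Let $G=\mathrm{Sp}_4$ preserve the form $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ with $2\times2$ blocks, and let $\mu(s)=\mathrm{diag}(s,s,s^{-1},s^{-1})$. Then $L=\{\mathrm{diag}(x,{}^tx^{-1})\}\simeq\mathrm{GL}_2$; take $B_L$ given by lower triangular $x$. The upper left block $A$ is invariant under $R_uP\times R_uQ$, and $R_uP\cdot L\cdot R_uQ$ is dense in $G$, so an invariant has the form $D^{-n}q(a,b,c,d)$. The symplectic matrix that is the identity on the plane $\langle e_1,e_3\rangle$ and $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ on $\langle e_2,e_4\rangle$ has $A=\mathrm{diag}(1,0)$, so every $A$ of rank one occurs. The first step of Example~\ref{ex:GL3} then gives $k[a,b,c,d]$ and the second gives $R_{\mathsf{zip}}=k[b,D,z]$,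 in agreement with the case recorded in \cite{Kos}.
\end{example}

In general neither step can be computed, and we must prove that each preserves finite generation. The second step takes invariants under a maximal unipotent subgroup of a reductive group that acts on the algebra; this is the subject of Section~\ref{sec:down}. The first step is less direct. There we pass to the invariants of a maximal unipotent subgroup of $G\times G$, which form a smaller ring, and recover finite generation of the larger ring by Section~\ref{sec:up}.

\section{Invariants of a maximal unipotent subgroup}\label{sec:down}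

In Sections~\ref{sec:down} and~\ref{sec:up}, $k$ is any algebraically closed field. The only deep input is the following theorem.

\begin{theorem}[Haboush \cite{Hab}, Nagata \cite{Nag}]\label{thm:N}
If $H$ is a connected reductive group and $A$ is a finitely generated $H$-algebra, then $A^H$ is finitely generated.
\end{theorem}

The statement fails for unipotent groups. Let $s\in\mathbb G_{\mathrm a}$ act on $A=k[x,y,\epsilon]/(\epsilon^2,\epsilon x)=k[x,y]\oplus\epsilon k[y]$ by $y\mapsto y+sx$, fixing $x$ and $\epsilon$. The invariants are $k[x]\oplus\epsilon k[y]$. The rule $(q_1+\epsilon r_1)(q_2+\epsilon r_2)=q_1q_2+\epsilon(q_1(0)r_2+q_2(0)r_1)$ shows that a finitely generated subalgebra of this ring has finite-dimensional projection to $\epsilon k[y]$. So for a unipotent group one has to use that the action extends to a reductive group.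

\subsection*{Notation and standard facts}
Let $H$ be connected reductive, $T_H$ a maximal torus, $B^\pm=T_HU^\pm$ opposite Borel subgroups, and $U=U^+$. Positive roots are those of $U$, and $X_+$ is the monoid of dominant weights, those $\nu\in X^*(T_H)$ with $\langle\nu,\alpha^\vee\rangle\ge0$ for all $\alpha>0$. Modules are rational, and $V_\nu$ is the $\nu$-weight space of $V$. We use:
\begin{enumerate}
\item[(F1)] The set $U^-T_HU$ is open and dense in $H$.
\item[(F2)] The set of weights of an $H$-module is stable under the Weyl group, so a nonzero module has a dominant weight.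
\item[(F3)] If $v\in V_\nu$ and $u\in U^{\pm}$, then $uv-v$ is a sum of vectors of weights $\nu\pm\beta$, with $\beta$ a nonempty sum of positive roots. Indeed, for a root subgroup write $x_\alpha(s)v=\sum_{i\ge0}s^iv_i$ with $v_0=v$; the relation $tx_\alpha(s)t^{-1}=x_\alpha(\alpha(t)s)$ gives $v_i\in V_{\nu+i\alpha}$, and $U^\pm$ is a product of root subgroups.
\end{enumerate}
For $\nu\in X^*(T_H)$ put
\[
\nabla(\nu)=\{f\in k[H]\ :\ f(xb)=\nu(b)^{-1}f(x)\text{ for all }x\in H,\ b\in B^-\},
\]
with $H$ acting by left translation. This is the space of sections of a line bundle $\mathcal L_\nu$ on the projective variety $Y=H/B^-$, and $\mathcal L_\nu^{\otimes n}=\mathcal L_{n\nu}$. It is finite-dimensional, and it is nonzero if and only if $\nu\in X_+$ \cite[II.2]{Jan}. Let $\mathcal C=k[H]^{U^-}$ be the invariants under right translation. The torus $T_H$ normalizes $U^-$ and acts on $\mathcal C$ by right translation, with $(-\nu)$-weight space $\nabla(\nu)$. Hence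
\[
\mathcal C=\bigoplus_{\nu\in X_+}\nabla(\nu),\qquad\nabla(\nu)\nabla(\nu')\subset\nabla(\nu+\nu').
\]
For subspaces $N,N'$ of an algebra, $NN'$ is the span of the products and $N^j$ is the span of the $j$-fold products, with $N^0=k$.

\begin{example}\label{ex:nabla}
Let $H=\mathrm{SL}_2$ with $U$ upper triangular and matrix entries $a,b,c,d$. Right translation by $U^-$ fixes the second column $(b,d)$. An orbit meets $\{c=0\}$ if $d\neq0$ and $\{a=0\}$ if $b\ne0$, so $\mathcal C\subset k[b,d^{\pm1}]\cap k[b^{\pm1},d]$, that is, $\mathcal C=k[b,d]$. With $X_+=\mathbb Z_{\ge0}$, the module $\nabla(n)$ consists of the forms of degree $n$. In characteristic $p$ it need not be simple: $N=kb^p+kd^p$ is a proper submodule of $\nabla(p)$. Still, every $f=\sum c_ib^id^{p-i}\in\nabla(p)$ satisfies $f^p=\sum c_i^p(b^p)^i(d^p)^{p-i}\in N^p$.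
\end{example}

So a submodule need not exhaust $\nabla(\nu)$, but it controls $\nabla(\nu)$ up to integral dependence. This is true in general, and it serves as the substitute for simplicity of $\nabla(\nu)$.

\begin{lemma}\label{lem:integral}
Let $0\neq N\subset\nabla(\nu)$ be an $H$-submodule. Every $f\in\nabla(\nu)$ satisfies an equation $f^m+a_1f^{m-1}+\dots+a_m=0$ with $m\geq1$ and $a_j\in N^j$.
\end{lemma}

\begin{proof}
The common zero locus of $N$ in $Y$ is closed, $H$-stable and different from $Y$. As $H$ is transitive on $Y$, it is empty. So a basis $f_0,\dots,f_r$ of $N$ defines a morphism $\psi\colon Y\to\mathbb P^r$, $xB^-\mapsto[f_0(x):\dots:f_r(x)]$, with $\psi^*\mathcal O(1)=\mathcal L_\nu$. Since $\psi$ is proper, $\mathcal F=\psi_*\mathcal O_Y$ is coherent. By a theorem of Serre, for a coherent sheaf $\mathcal F$ on $\mathbb P^r$ the module $\bigoplus_{n\ge0}H^0(\mathbb P^r,\mathcal F(n))$ is finite over the homogeneous coordinate ring, here $\mathrm{Sym}(N)$. By the projection formula this module is the graded ring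
\[
\bigoplus_{n\ge0}H^0(Y,\mathcal L_\nu^{\otimes n})=\bigoplus_{n\ge0}\nabla(n\nu)\,\tau^n\subset k[H][\tau],
\]
where the variable $\tau$ records the degree, and the image of $\mathrm{Sym}(N)$ in it is $\bigoplus_jN^j\tau^j$. So $f\tau$ satisfies a monic equation of some degree $m$ over $\bigoplus_jN^j\tau^j$, and the coefficient of $\tau^m$ in this equation is the required relation.
\end{proof}

\begin{lemma}\label{lem:C}
The algebra $\mathcal C=k[H]^{U^-}$ is finitely generated.
\end{lemma}

\begin{proof}
By Gordan's lemma, the lattice points of a rational polyhedral cone form a finitely generated monoid, so $X_+$ is generated by some $\nu_1,\dots,\nu_r$. Let $D\subset\mathcal C$ be the subalgebra generated by the finite-dimensional spaces $\nabla(\nu_i)$. Let $f\in\nabla(\nu)$ with $\nu=\sum c_i\nu_i$. The space $N=\prod_i\nabla(\nu_i)^{c_i}\subset\nabla(\nu)\cap D$ is $H$-stable, and it is nonzero because $k[H]$ is a domain. By Lemma~\ref{lem:integral}, $f$ is integral over $D$. Hence $\mathcal C$ is integral over $D$.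

The field $K=\mathrm{Frac}(\mathcal C)$ is a subextension of the finitely generated extension $k(H)/k$, so it is finitely generated. It is algebraic over $\mathrm{Frac}(D)$, hence finite over it. The integral closure of a finitely generated domain $D$ over a field in a finite extension of $\mathrm{Frac}(D)$ is a finite $D$-module. The ring $\mathcal C$ lies in the integral closure of $D$ in $K$, and $D$ is noetherian, so $\mathcal C$ is a finite $D$-module.
\end{proof}

The algebra $k[H]^U$ is universal: the $U$-invariants of any $H$-algebra $A$ are the $H$-invariants of $A\otimes k[H]^U$, and to these Theorem~\ref{thm:N} applies.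

\begin{lemma}\label{lem:down}
If $A$ is a finitely generated $H$-algebra, then $A^U$ is finitely generated.
\end{lemma}

\begin{proof}
View elements of $A\otimes k[H]$ as morphisms $\Phi$ from $H$ to finite-dimensional subspaces of $A$, multiplied pointwise. Those in $A\otimes k[H]^U$, with invariants for right translation, are characterized by $\Phi(xu)=\Phi(x)$ for $u\in U$. Let $H$ act by $(g\Phi)(x)=g\Phi(g^{-1}x)$, that is, through $A$ and left translation. Then $\Phi$ is $H$-invariant if and only if $\Phi(gx)=g\Phi(x)$, which means $\Phi(x)=xa$ with $a=\Phi(1)$. Conversely, $x\mapsto xa$ lies in $A\otimes k[H]$ for any $a\in A$, because the action on $A$ is rational, and it is right $U$-invariant if and only if $a\in A^U$. So $\Phi\mapsto\Phi(1)$ is an isomorphism of algebras $(A\otimes k[H]^U)^H\cong A^U$. Since $U$ and $U^-$ are conjugate by a representative of the longest element of the Weyl group, right translation by this representative gives $k[H]^U\cong\mathcal C$. By Lemma~\ref{lem:C}, $A\otimes k[H]^U$ is a finitely generated $H$-algebra, and Theorem~\ref{thm:N} applies.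
\end{proof}

\section{Recovering an algebra from its $U$-invariants}\label{sec:up}

\begin{lemma}\label{lem:up}
Let $R$ be an $H$-algebra such that $R^U$ is finitely generated. Then $R$ is finitely generated.
\end{lemma}

The difficulty is that the multiplication of $R$ is not determined by that of $R^U$: a product of two submodules generated by highest weight vectors contains terms of lower highest weight. We filter $R$ so that these terms disappear in the associated graded algebra $\mathrm{gr}R$. Then $\mathrm{gr}R$ embeds into an algebra $C$ built from $R^U$ and $\mathcal C$ alone, which is finitely generated. The embedding need not be onto, and a subalgebra of $C$ need not be finitely generated, so a last step is needed: Lemma~\ref{lem:integral} shows that $C$ is finite over a finitely generated subalgebra of the image.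

\begin{proof}
We may assume $R\ne0$.

\emph{Step 1: the filtration.} Let $\mathrm{ht}(\lambda)=\sum_{\alpha>0}\langle\lambda,\alpha^\vee\rangle\in\mathbb Z$. This function is additive, nonnegative on $X_+$, and equal to $2$ on simple roots, hence positive on positive roots. For an $H$-module $V$ let $V_{\le n}$ be the sum of all submodules whose weights $\lambda$ satisfy $\mathrm{ht}(\lambda)\le n$; it is the largest submodule with this property.
\begin{enumerate}
\item[(a)] We have $\bigcup_nV_{\le n}=V$, since every vector lies in a finite-dimensional submodule, and $V_{\le n}=0$ for $n<0$ by (F2). The space $R_{\le m}R_{\le n}$ is a submodule whose weights have height at most $m+n$, so it lies in $R_{\le m+n}$; also $1\in R_{\le0}$.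
\item[(b)] Let $v\in V^U$ have weight $\nu$, and let $S$ be the submodule it generates. The set of $x\in H$ with $xv$ in the span of $U^-v$ is closed and contains $U^-T_HU$, so by (F1) it is $H$. Thus $S$ is spanned by $U^-v$, and by (F3) $S\subset kv\oplus\bigoplus_{\mathrm{ht}(\lambda)<\mathrm{ht}(\nu)}V_\lambda$. In particular $v\in V_{\le\mathrm{ht}(\nu)}$.
\end{enumerate}
Let $\mathrm{gr}_nR=R_{\le n}/R_{\le n-1}$ and $\mathrm{gr}R=\bigoplus_{n\ge0}\mathrm{gr}_nR$, a graded $H$-algebra by (a). Then
\begin{equation}\label{eq:nolower}
(\mathrm{gr}_nR)_{\le n-1}=0,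
\end{equation}
because the preimage of this submodule in $R_{\le n}$ has only weights of height at most $n-1$ and so lies in $R_{\le n-1}$. Let $\mathrm{gr}_n^{\mathrm{top}}R$ be the sum of the weight spaces of $\mathrm{gr}_nR$ of height exactly $n$.

\emph{Step 2: the top part is $R^U$.} As $T_H$ normalizes $U$, we have $R^U=\bigoplus_\nu R^U_\nu$. Let $\nu$ be a weight and $n=\mathrm{ht}(\nu)$. By (b), $R^U_\nu\subset R_{\le n}$, and the map $R^U_\nu\to(\mathrm{gr}_nR)_\nu$ is injective because $\nu$ is not a weight of $R_{\le n-1}$. It is surjective: lift an element of $(\mathrm{gr}_nR)_\nu$ to a vector $r\in R_{\le n}$ of weight $\nu$; for $u\in U$, (F3) shows that $ur-r\in R_{\le n}$ is a sum of weight vectors of height greater than $n$, so $ur=r$. The class of a product is the product of the classes, so we obtain an isomorphism of algebras $R^U\cong\bigoplus_n\mathrm{gr}_n^{\mathrm{top}}R$, which we treat as an equality.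

\emph{Step 3: the embedding.} Let $\pi\colon\mathrm{gr}R\to R^U$ be the projection that kills the weight spaces of $\mathrm{gr}_nR$ of height less than $n$, and let $\pi_\nu$ be its component in $R^U_\nu$. The map $\pi$ is an algebra homomorphism: a product of weight vectors of $\mathrm{gr}_nR$ and $\mathrm{gr}_{n'}R$ is a weight vector of $\mathrm{gr}_{n+n'}R$, and it has height $n+n'$ exactly when both factors are in the top part. By (F3), $\pi(um)=\pi(m)$ for $u\in U^-$, and $\pi_\nu(tm)=\nu(t)\pi_\nu(m)$ for $t\in T_H$. So $\pi_\nu(b^{-1}m)=\nu(b)^{-1}\pi_\nu(m)$ for $b\in B^-$. Define $\Theta(m)\in R^U\otimes k[H]$ by $\Theta(m)(x)=\pi(x^{-1}m)$. Its component $x\mapsto\pi_\nu(x^{-1}m)$ is multiplied by $\nu(b)^{-1}$ when $x$ is replaced by $xb$, so it lies in $R^U_\nu\otimes\nabla(\nu)$. We obtain an algebra homomorphism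
\[
\Theta\colon\mathrm{gr}R\longrightarrow C=\bigoplus_{\nu\in X_+}R^U_\nu\otimes\nabla(\nu)\subset R^U\otimes\mathcal C .
\]
It is $H$-equivariant for the action on the second factor alone, since $\Theta(gm)(x)=\Theta(m)(g^{-1}x)$. It maps $\mathrm{gr}_nR$ to the summands with $\mathrm{ht}(\nu)=n$, so its kernel is graded. The kernel of $\Theta$ on $\mathrm{gr}_nR$ is an $H$-submodule killed by $\pi$ (evaluate at $x=1$), so its weights have height at most $n-1$, and it is zero by \eqref{eq:nolower}. Thus $\Theta$ is injective.

The algebra $C$ is finitely generated. Indeed, let $T_H$ act on $R^U\otimes\mathcal C$ with weight $\nu-\nu'$ on $R^U_\nu\otimes\nabla(\nu')$. This algebra is finitely generated by hypothesis and Lemma~\ref{lem:C}, its invariants are $C$, and Theorem~\ref{thm:N} applies to the torus $T_H$.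

\emph{Step 4: a finitely generated subalgebra of the image.} Taking weight components of generators, choose nonzero weight vectors $s_1,\dots,s_r$ that generate $R^U$, of weights $\nu_1,\dots,\nu_r$. Let $S_i\subset\mathrm{gr}_{\mathrm{ht}(\nu_i)}R$ be the $H$-submodule generated by the class of $s_i$. This class is $U$-fixed of weight $\nu_i$, so (b) gives $\pi(S_i)=ks_i$. For $m\in S_i$ the values $\pi(x^{-1}m)$ lie in $ks_i$, so $\Theta(S_i)=s_i\otimes N_i$ for an $H$-submodule $N_i\subset\nabla(\nu_i)$, which is nonzero because $\Theta$ is injective. Let $D_0\subset\Theta(\mathrm{gr}R)$ be the subalgebra generated by the finite-dimensional spaces $s_i\otimes N_i$.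

\emph{Step 5: $C$ is integral over $D_0$.} The space $R^U_\nu$ is spanned by the monomials in the $s_i$ of weight $\nu$. So $C$ is spanned by elements $s\otimes f$ with $s=\prod s_i^{c_i}$ and $f\in\nabla(\sum c_i\nu_i)$, and it suffices to treat these. The space $N=\prod N_i^{c_i}$ is an $H$-submodule of $\nabla(\sum c_i\nu_i)$, nonzero because $k[H]$ is a domain (if all $c_i$ vanish, $N=k\subset\nabla(0)$). With the equation of Lemma~\ref{lem:integral},
\[
(s\otimes f)^m+\sum_{j=1}^m(s^j\otimes a_j)(s\otimes f)^{m-j}=s^m\otimes\Bigl(f^m+\sum_{j=1}^ma_jf^{m-j}\Bigr)=0 ,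
\]
and $s^j\otimes a_j\in s^j\otimes N^j=\prod_i(s_i\otimes N_i)^{jc_i}\subset D_0$.

\emph{Step 6: conclusion.} The algebra $C$ is finitely generated and integral over $D_0$, hence a finite $D_0$-module. As $D_0$ is noetherian, the submodule $\Theta(\mathrm{gr}R)$ is finite over $D_0$, so $\mathrm{gr}R$ is a finitely generated algebra. Choose homogeneous generators, of degrees $n_1,\dots,n_l$, lift them to $r_j\in R_{\le n_j}$, and let $R'$ be the subalgebra generated by the $r_j$. If $r\in R_{\le n}$, its class in $\mathrm{gr}_nR$ is a combination of monomials of degree $n$ in the generators, and subtracting the same combination of monomials in the $r_j$ gives an element of $R_{\le n-1}$. By induction on $n$, starting from $R_{\le-1}=0$, we get $R_{\le n}\subset R'$ for all $n$, and $R=R'$ by (a).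
\end{proof}

\begin{remark}
If all $\nabla(\nu)$ are simple, $\Theta$ is onto: by the argument of Step 4, the submodule generated by $0\neq s\in R^U_\nu$ maps onto $s\otimes\nabla(\nu)$. In characteristic $p$, take $R=k[b^p,d^p]\subset\mathcal C$ in Example~\ref{ex:nabla}. Here $R^U=k[d^p]$. A nonzero submodule of the degree $np$ part contains a $U$-fixed vector, hence $d^{np}$, of height $np$; so $\mathrm{gr}R=R$. The coefficient of $d^{np}$ is the value at $1\in H$, so $\Theta(m)=d^{np}\otimes m$. The image is a proper subalgebra of $C=\bigoplus_nd^{np}\otimes\nabla(np)$, and Steps 4 and 5 cannot be omitted.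
\end{remark}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $R=A^{R_u\mathcal P}$. Since $\Lambda$ normalizes $R_u\mathcal P$, this is a $\Lambda$-algebra, and $\Lambda$ is connected reductive. Let $B_\Lambda$ be a Borel subgroup of $\Lambda$ and $U_\Lambda=R_uB_\Lambda$. Then $B_\Lambda\ltimes R_u\mathcal P$ is a Borel subgroup of $\mathcal P$. It is a Borel subgroup of $\mathcal G$, because the parabolic subgroup $\mathcal P$ contains a Borel subgroup of $\mathcal G$ and the Borel subgroups of $\mathcal P$ are conjugate. Its unipotent radical is $U_\Lambda R_u\mathcal P$. By Lemma~\ref{lem:down} for $\mathcal G$, the algebra $R^{U_\Lambda}=A^{U_\Lambda R_u\mathcal P}$ is finitely generated. By Lemma~\ref{lem:up} for $\Lambda$, the algebra $R$ is finitely generated. Through $\theta$ it is a finitely generated $H$-algebra, and Lemma~\ref{lem:down} for $H$ shows that $R^{\theta(U_H)}$ is finitely generated.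
\end{proof}

The hypothesis that $\mathcal P$ is parabolic enters once, to make $U_\Lambda R_u\mathcal P$ maximal unipotent in $\mathcal G$. The hypothesis $\theta(H)\subset\Lambda$ makes the whole reductive group $H$, and not only $U_H$, act on $R$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:A} to $\mathcal G=G\times G$, acting on the finitely generated algebra $A=k[G]$ as in Section~\ref{sec:reduction}; to the parabolic subgroup $\mathcal P=P\times Q$, with Levi subgroup $\Lambda=L\times M$ and $R_u\mathcal P=R_uP\times R_uQ$; and to $H=L$, $\theta(x)=(x,\varphi(x))$, $U_H=U_L$. By \eqref{eq:UE} and Proposition~\ref{prop:reduction}, $(A^{R_u\mathcal P})^{\theta(U_L)}=k[G]^{U_E}\cong R_{\mathsf{zip}}$.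
\end{proof}

\begin{remark}
This argument uses only that $\varphi\colon L\to M$ is a homomorphism of algebraic groups. Let $G$ be connected reductive over any algebraically closed field $k$, let $P,Q$ be parabolic subgroups with Levi subgroups $L,M$, let $\psi\colon L\to M$ be any homomorphism and $U_L\subset L$ a maximal unipotent subgroup. Then the invariants of $(R_uP\times R_uQ)\rtimes\{(u,\psi(u)):u\in U_L\}$ in $k[G]$ are finitely generated.
\end{remark}

\section{Modules, dimension, factoriality and weights}\label{sec:compl}

We prove Theorem~\ref{thm:compl}, with $k=\overline{\mathbb F}_p$ and $R_{\mathsf{zip}}=k[G]^{U_E}$. By Theorem~\ref{thm:main} this ring is noetherian.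

\begin{proof}[Proof of (1)]
By Proposition~\ref{prop:reduction} the module is $\mathcal M(V)$. We show by induction on $\dim W$ that $\mathcal M(W)$ is finitely generated for every finite-dimensional $B$-module $W$; allowing $B$-modules is what makes the induction possible. If $\dim W=1$, the unipotent group $R_uB$ acts trivially on $W$, so $\mathcal M(W)\cong R_{\mathsf{zip}}$. If $\dim W>1$, the Lie--Kolchin theorem for the connected solvable group $B$ gives an exact sequence $0\to W_1\to W\to W_2\to0$ of $B$-modules with $W_1,W_2\neq 0$. The kernel of $\mathcal M(W)\to\mathcal M(W_2)$ consists of the maps with values in $W_1$, so it is $\mathcal M(W_1)$. The image is a submodule of a finitely generated module over a noetherian ring. Kernel and image are finitely generated, hence so is $\mathcal M(W)$.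
\end{proof}

\begin{proof}[Proof of (2)]
As $G$ is smooth and connected, $k[G]$ is a normal domain. An element of $\mathrm{Frac}(R_{\mathsf{zip}})$ that is integral over $R_{\mathsf{zip}}$ lies in $k[G]$ and is $U_E$-invariant, so $R_{\mathsf{zip}}$ is normal.

Next, $\mathrm{Frac}(R_{\mathsf{zip}})=k(G)^{U_E}$. For $f\in k(G)^{U_E}$, the ideal of denominators $\{a\in k[G]:af\in k[G]\}$ is nonzero and $U_E$-stable. A unipotent group fixes a nonzero vector in every nonzero rational module, so this ideal contains an invariant $a\neq0$, and $f=(af)/a$ with $af,a\in R_{\mathsf{zip}}$.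

By Rosenlicht's theorem, if a connected algebraic group $K$ acts on an irreducible variety $X$, the transcendence degree of $k(X)^K$ is $\dim X$ minus the maximal dimension of an orbit. We find an orbit of $U_E$ of dimension $\dim U_E$. By \eqref{eq:UE}, the second component $y$ of any $(x,y)\in U_E$ lies in the connected unipotent group $\varphi(U_L)R_uQ$, which is contained in some Borel subgroup $B'$ of $G$. Let $B^{\mathrm{op}}$ be the Borel subgroup with $B\cap B^{\mathrm{op}}=T$, and choose $g_1\in G$ with $g_1B'g_1^{-1}=B^{\mathrm{op}}$. If $(x,y)\in U_E$ fixes $g_1$, then $x=g_1yg_1^{-1}\in R_uB\cap B^{\mathrm{op}}=1$, so $x=y=1$. The stabilizer of $g_1$ is trivial. Since $\dim G=\dim R_uP+\dim L+\dim R_uP_+$ and $\dim R_uQ=\dim R_uP_+$,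
\[
\mathrm{trdeg}_k\,k(G)^{U_E}=\dim G-\dim U_E=\dim L-\dim U_L=\dim B_L ,
\]
the last equality because $\dim L=\dim T+2\dim U_L$. The Krull dimension of a finitely generated domain over $k$ is the transcendence degree of its fraction field, and this is at most the number of generators. For $\mathrm{Sp}_4$ of Siegel type, $L\simeq\mathrm{GL}_2$ gives $\dim B_L=3$, and $R_{\mathsf{zip}}$ is a polynomial ring in three variables (\cite{Kos} or Example~\ref{ex:Sp4}).
\end{proof}

\begin{proof}[Proof of (3)]
Since $G$ is smooth, its divisor class group is $\mathrm{Pic}(G)=0$, and a normal noetherian domain with trivial class group is factorial. So $k[G]$ is factorial. The point is to show that the factorization in $k[G]$ of an invariant function consists of invariant functions. The group $U_E$ is an affine space, so $k[U_E\times G]=k[G][t_1,\dots,t_n]$, and the units of this ring are the units of the domain $k[G]$, that is, the invertible functions independent of $e\in U_E$. For $f\in k[G]$ let $\Psi_f(e,g)=f(e^{-1}\cdot g)$; it is the pullback of $1\otimes f$ under the automorphism $(e,g)\mapsto(e,e^{-1}\cdot g)$ of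 $U_E\times G$.

If $f$ is a unit of $k[G]$, then $\Psi_f$ is a unit, so $\Psi_f(e,g)=\Psi_f(1,g)=f(g)$ and $f\in R_{\mathsf{zip}}$. Now let $f$ be a prime factor in $k[G]$ of some $0\neq F\in R_{\mathsf{zip}}$. Its zero set $Z$ is an irreducible component of the zero set of $F$, which is $U_E$-stable. The closure of $U_E\cdot Z$ is irreducible, since $U_E\times Z$ is; it contains $Z$ and lies in the zero set of $F$, so it equals $Z$. Thus $Z$ is $U_E$-stable, and $\Psi_f$ and $1\otimes f$ both have zero set $U_E\times Z$. The element $1\otimes f$ is prime in $k[G][t_1,\dots,t_n]$, hence so is its image $\Psi_f$ under an automorphism. By the Nullstellensatz the two generate the same ideal, so $\Psi_f=c\cdot(1\otimes f)$ with $c\in k[G]^\times$. Setting $e=1$ gives $c=1$, so $f\in R_{\mathsf{zip}}$.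

If $a,f\in R_{\mathsf{zip}}$, $f\ne0$, and $a=fb$ with $b\in k[G]$, then $f\cdot(eb-b)=0$ for $e\in U_E$, so $b\in R_{\mathsf{zip}}$. Hence divisibility by $f$ means the same in $R_{\mathsf{zip}}$ and in $k[G]$, and an element of $R_{\mathsf{zip}}$ that is prime (resp.\ a unit) in $k[G]$ is prime (resp.\ a unit) in $R_{\mathsf{zip}}$. Every nonzero $F\in R_{\mathsf{zip}}$ is therefore a unit times a product of primes of $R_{\mathsf{zip}}$, and a domain with this property is factorial.
\end{proof}

\begin{proof}[Proof of (4)]
Taking homogeneous components of generators, we see that $R_{\mathsf{zip}}$ is generated by finitely many nonzero homogeneous elements, of degrees $\lambda_1,\dots,\lambda_r$. The piece of degree $\lambda$ is spanned by the monomials of degree $\lambda$, and every monomial is nonzero because $R_{\mathsf{zip}}$ is a domain. So this piece is nonzero exactly when $\lambda$ lies in the monoid generated by the $\lambda_i$.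

Let $\Gamma$ be finitely generated. The monoid algebra $k[\Gamma]$, with basis $\{\chi^\gamma\}_{\gamma\in\Gamma}$, is finitely generated, hence so is $R_{\mathsf{zip}}\otimes k[\Gamma]$. Let $T$ act on it with weight $\lambda-\gamma$ on $H^0(\mathcal X,\mathcal V_I(\lambda))\otimes\chi^\gamma$. The invariants are $\bigoplus_{\lambda\in\Gamma}H^0(\mathcal X,\mathcal V_I(\lambda))\otimes\chi^\lambda$, which is isomorphic to the algebra in the statement, and they are finitely generated by Theorem~\ref{thm:N}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gro83} Grosshans, \emph{The invariants of unipotent radicals of parabolic subgroups}, Invent. Math. 73 (1983).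

\bibitem{Gro92} Grosshans, \emph{Contractions of the actions of reductive algebraic groups in arbitrary characteristic}, Invent. Math. 107 (1992).

\bibitem{Hab} Haboush, Ann. of Math. 102 (1975).

\bibitem{Jan} Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Kos} Jean-Stefan Koskivirta, \emph{The stack of $G$-zips is a Mori dream space}, arXiv:2402.09852 (2024).

\bibitem{Nag} Nagata, J. Math. Kyoto Univ. 3 (1964).

\bibitem{PWZ} Pink, Wedhorn and Ziegler, \emph{Algebraic zip data}, Doc. Math. 16 (2011).

\end{thebibliography}
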